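\title{Smooth fans determined by their endpoint sets}


\begin{abstract}
A smooth fan is determined among smooth fans by the topological type of its set of endpoints when that set is compact or is homeomorphic to complete Erd\H{o}s space $\mathfrak{E}_c$. We prove that these are the only such cases, which answers a question of Hern\'andez-Guti\'errez and Hoehn. For any other endpoint set we construct two smooth fans, one with a leg whose interior is not approached by endpoints and one with no such leg. The number two cannot be improved: exactly two smooth fans have endpoint set homeomorphic to $\mathfrak{E}_c$ with one isolated point added.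
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{continuum} is a compact connected metric space. It is \emph{hereditarily unicoherent} if the intersection of any two of its subcontinua is connected. A point $r$ of a continuum is a \emph{ramification point} if there are three arcs that have $r$ as an endpoint and pairwise meet only in $r$. A \emph{fan} is a hereditarily unicoherent, arcwise connected continuum with exactly one ramification point $p$, its \emph{vertex}. For points $x,y$ of a fan, $[x,y]$ denotes the unique arc joining them (and $[x,x]=\{x\}$). A fan $X$ with vertex $p$ is \emph{smooth} if $x_n\to x$ in $X$ implies $[p,x_n]\to[p,x]$ in the Hausdorff metric: a point close to $x$ is reached from the vertex along an arc close to $[p,x]$. A point $e\in X$ is an \emph{endpoint} of $X$ if it is an endpoint of every arc in $X$ that contains it. We write $E(X)$ for the set of endpoints with the subspace topology, and we call the arcs $[p,e]$, $e\in E(X)$, the \emph{legs} of $X$. The \emph{cone} over a space $Z$ is the quotient $(Z\times[0,1])/(Z\times\{0\})$, and the \emph{Cantor fan} is the cone over the Cantor set $2^\omega$. We write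 $\cong$ for ``is homeomorphic to'', $\sqcup$ for the topological sum, $\omega=\{0,1,2,\dots\}$ and $\mathbb N=\{1,2,\dots\}$.

How much of a smooth fan does the space $E(X)$ remember? The natural setting for this question is \emph{complete Erd\H{o}s space}, the subspace
\[
\mathfrak{E}_c=\bigl\{\langle x_n\rangle_{n\in\omega}\in\ell^2:\ x_i\in\{0\}\cup\{1/n:n\in\mathbb N\}\ \text{for all } i\in\omega\bigr\}
\]
of the Hilbert space $\ell^2$ of square-summable real sequences, because it is known that $E(X)$ is homeomorphic to a closed subset of $\mathfrak{E}_c$ for every smooth fan $X$. That fact shapes the question below but is not used in our proofs. The known facts that we do use are the following.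
\begin{itemize}
\item[(F1)] A fan is smooth if and only if it embeds in the Cantor fan \cite{JJC,Eb}.
\item[(F2)] The Lelek fan $L$ is the unique smooth fan, up to homeomorphism, whose set of endpoints is dense \cite{BO,WJC}. Its endpoint set is homeomorphic to $\mathfrak{E}_c$, and it is the only smooth fan with this endpoint set \cite{KOT}.
\item[(F3)] If $X$ is a smooth fan and $E(X)$ is compact, then $X$ is homeomorphic to the cone over $E(X)$. (Remark~\ref{rem:compact} recalls the short argument.)
\end{itemize}
So $E(X)$ determines $X$ when it is compact and when it is a copy of $\mathfrak{E}_c$. Hern\'andez-Guti\'errez and Hoehn \cite{HH} ask whether there are other cases.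

\medskip
\noindent\textbf{Question.} \emph{Let $E$ be a closed subset of $\mathfrak{E}_c$ such that there is a unique smooth fan $X$, up to homeomorphism, with $E(X)\cong E$. Is $E$ either compact or homeomorphic to $\mathfrak{E}_c$?}
\medskip

The space $E(X)$ records how endpoints converge to endpoints. It does not record how they converge to other points of $X$, that is, how $\overline{E(X)}$ sits in $X$. In the two known cases this missing information is extreme: $\overline{E(X)}=E(X)$ in the compact case and $\overline{E(X)}=X$ for the Lelek fan. Between the extremes one expects some freedom to move the set $\overline{E(X)}\setminus E(X)$ without changing $E(X)$, and hence a positive answer. This expectation is correct.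

\begin{theorem}\label{thm:main}
Let $X$ be a smooth fan with $E(X)$ noncompact and $E(X)\not\cong\mathfrak{E}_c$. Then there are smooth fans $X',X''$ with $E(X')\cong E(X'')\cong E(X)$ and $X'\not\cong X''$. Consequently, if $E$ is a closed subset of $\mathfrak{E}_c$ for which there is exactly one smooth fan $X$ with $E(X)\cong E$, then $E$ is compact or $E\cong\mathfrak{E}_c$.
\end{theorem}

\begin{corollary}\label{cor:iff}
Suppose that $E\cong E(X)$ for some smooth fan $X$. Then $X$ is determined by $E$ up to homeomorphism if and only if $E$ is compact or $E\cong\mathfrak{E}_c$.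
\end{corollary}

One direction is Theorem~\ref{thm:main}; the other is (F3) together with the last statement in (F2). The freedom described above can be very small.

\begin{theorem}\label{thm:two}
For $E=\mathfrak{E}_c\sqcup\{\mathrm{pt}\}$ there are exactly two smooth fans, up to homeomorphism, with endpoint set homeomorphic to $E$.
\end{theorem}

By Corollary~\ref{cor:iff} this $E$ is neither compact nor a copy of $\mathfrak{E}_c$, so the number two in Theorem~\ref{thm:main} is best possible. Theorem~\ref{thm:two} also limits the possible methods of proof: an invariant that proves Theorem~\ref{thm:main} for all $E$ can be made to take only two values. Ours asks whether some leg is free of accumulating endpoints.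

\begin{definition}\label{def:clean}
A leg $[p,e]$ of a smooth fan $X$ is \emph{clean} if $\overline{E(X)}\cap[p,e]\subset\{p,e\}$.
\end{definition}

Vertices, endpoints, legs and cleanness are defined in topological terms, so homeomorphisms of smooth fans preserve them. If $E(X)$ is compact, every leg is clean, since $\overline{E(X)}=E(X)$ meets $[p,e]$ only in $e$. If $E(X)$ is dense in $X$, no leg is clean. The heart of the matter is that away from each extreme the opposite behavior can be realized.

\begin{proposition}\label{prop:clean}
Let $X$ be a smooth fan such that $E(X)$ is not dense in $X$. Then there is a smooth fan $X'$ with $E(X')\cong E(X)$ that has a clean leg.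
\end{proposition}

\begin{proposition}\label{prop:unclean}
Let $X$ be a smooth fan such that $E(X)$ is not compact. Then there is a smooth fan $X''$ with $E(X'')\cong E(X)$ that has no clean leg.
\end{proposition}

Neither hypothesis can be dropped. If $E(X)$ is dense in $X$, then by (F2) the only smooth fan with that endpoint set is $L$, which has no clean leg; if $E(X)$ is compact, all legs of all smooth fans with that endpoint set are clean.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If $E(X)$ were dense in $X$, then (F2) would give $X\cong L$ and $E(X)\cong\mathfrak{E}_c$. So $E(X)$ is neither dense in $X$ nor compact, and both propositions apply. The fan $X'$ has a clean leg and $X''$ has none, so $X'\not\cong X''$. For the second statement let $X$ be the unique smooth fan with $E(X)\cong E$. If $E$ were neither compact nor homeomorphic to $\mathfrak{E}_c$, the fans $X'$ and $X''$ would contradict uniqueness.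
\end{proof}

Section~\ref{sec:models} translates smooth fans into upper semicontinuous functions, and Section~\ref{sec:discrete} works out the case of a countably infinite discrete endpoint set. Propositions~\ref{prop:clean} and~\ref{prop:unclean} are proved in Sections~\ref{sec:clean} and~\ref{sec:unclean}, and Theorem~\ref{thm:two} in Sections~\ref{sec:moving} and~\ref{sec:two}.

\section{Smooth fans as regions under upper semicontinuous functions}\label{sec:models}

By (F1) a smooth fan is a subset of the Cantor fan, and we shall see that it is described by the height to which it rises on each leg. All constructions in this paper are carried out on this height function.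

\subsection*{Upper semicontinuity}
Let $C$ be a nonempty compact metric space. A function $\varphi:C\to[0,\infty)$ is \emph{upper semicontinuous} (USC) if $\{\varphi\ge a\}$ is closed for every $a$. Equivalently, $\limsup_n\varphi(x_n)\le\varphi(x)$ whenever $x_n\to x$; equivalently, the region $H(\varphi)=\{(x,t):0\le t\le\varphi(x)\}$ is closed in $C\times[0,\infty)$. We use three properties of such a function.
\begin{itemize}
\item[(U1)] \emph{$\varphi$ attains its maximum.} Take $x_n$ with $\varphi(x_n)\to\sup\varphi$ and pass to a subsequence with a limit $x$; then $\sup\varphi\le\varphi(x)$.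
\item[(U2)] \emph{If $g:C\to[0,\infty)$ is continuous, then $g\varphi$ is USC.} If $x_n\to x$, write $g(x_n)\varphi(x_n)=g(x)\varphi(x_n)+(g(x_n)-g(x))\varphi(x_n)$; the last term tends to $0$ because $\varphi$ is bounded.
\item[(U3)] \emph{$\varphi$ has a point of continuity.} The closed sets $\{\varphi\ge q\}$, $q\in\mathbb Q$, have nowhere dense boundaries, so by the Baire category theorem some $x$ lies in none of these boundaries. For rational $q\le\varphi(x)$ the point $x$ is then interior to $\{\varphi\ge q\}$. Hence $x_n\to x$ implies $\liminf_n\varphi(x_n)\ge\varphi(x)$, and upper semicontinuity gives the opposite bound.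
\end{itemize}
A space is \emph{zero-dimensional} if its clopen sets form a base. Every compact metrizable zero-dimensional space embeds in $2^\omega$, and every nonempty clopen subset of $2^\omega$ is homeomorphic to $2^\omega$.

\subsection*{Subcontinua of the Cantor fan}
Let $F$ be the Cantor fan, let $v$ be the point $2^\omega\times\{0\}$, and let $\ell_c$ be the image of $\{c\}\times[0,1]$. The open set $F\setminus\{v\}$ is the product $2^\omega\times(0,1]$. A \emph{segment} is a subset of some $\ell_c$ that corresponds to a closed, possibly degenerate, subinterval of $[0,1]$.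

\begin{lemma}\label{lem:cantor}
Let $Y$ be a subcontinuum of $F$.
\begin{itemize}
\item[(a)] If $v\notin Y$, then $Y$ is a segment.
\item[(b)] If $v\in Y$, then $Y\cap\ell_c$ is a segment containing $v$ for every $c$.
\item[(c)] If $Y$ is an arc, then $Y$ is a segment or the union of two segments that start at $v$ and lie in different sets $\ell_c$.
\end{itemize}
Moreover $F$ is hereditarily unicoherent, and no point other than $v$ is a ramification point of $F$.
\end{lemma}

\begin{proof}
A connected subset of $2^\omega\times(0,1]$ projects onto a connected subset of $2^\omega$, which is a point; so it lies in one $\ell_c$. This gives (a). For (b), suppose that $(c,t)\in Y$ and $(c,s)\notin Y$ with $0<s<t$. Since $Y$ is closed, there are a clopen $O\ni c$ and $0<\varepsilon<s$ such that $O\times(s-\varepsilon,s+\varepsilon)$ misses $Y$. Then $Y\cap(O\times[s,1])=Y\cap(O\times(s-\varepsilon,1])$ is clopen in $Y$, contains $(c,t)$ and misses $v$, which is impossible. For (c), if $v\notin Y$ use (a). If $v\in Y$, then $Y\setminus\{v\}$ has at most two components, each inside one $\ell_c$, and (b) finishes the proof.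

Let $Y,Y'$ be subcontinua. If both contain $v$, then by (b) $Y\cap Y'$ is a union of segments containing $v$. If $v\notin Y$, then $Y$ is a segment in some $\ell_c$, and $Y'\cap\ell_c$ is a segment or empty by (a) and (b), so $Y\cap Y'$ is a segment or empty. In each case $Y\cap Y'$ is connected. Finally, by (c) an arc with endpoint $(c,t)\ne v$ contains $\{c\}\times[t,t+\delta]$ or $\{c\}\times[t-\delta,t]$ for some $\delta>0$. Among three such arcs two are of the same kind and share more than one point.
\end{proof}

\subsection*{Models}
A \emph{model} is a pair $(C,\varphi)$, where $C\neq\emptyset$ is compact, metrizable and zero-dimensional and $\varphi:C\to[0,\infty)$ is USC. We fix a compatible metric $\operatorname{dist}$ on $C$. Put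
\[
G(\varphi)=\{(x,\varphi(x)):\varphi(x)>0\}\subset C\times(0,\infty),\qquad X(\varphi)=H(\varphi)/(C\times\{0\}),
\]
and let $p$ be the point $C\times\{0\}$ of $X(\varphi)$. The region $H(\varphi)$ is compact, being closed and bounded in height by (U1). Divide the second coordinate by a constant so that $\varphi\le1$, and embed $C$ in $2^\omega$. The inclusion $H(\varphi)\subset2^\omega\times[0,1]$ induces a continuous injection of the compact space $X(\varphi)$ into $F$, hence an embedding, which sends $p$ to $v$. Therefore $X(\varphi)$ is a continuum, a union of segments through $p$, and $X(\varphi)\setminus\{p\}$ has the subspace topology from $C\times(0,\infty)$.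

\begin{proposition}\label{prop:model}
If $(C,\varphi)$ is a model with $|G(\varphi)|\ge3$, then $X(\varphi)$ is a smooth fan with vertex $p$ and $E(X(\varphi))=G(\varphi)$; its legs are the images of the sets $\{x\}\times[0,\varphi(x)]$ with $\varphi(x)>0$. Conversely, every smooth fan is homeomorphic to $X(\varphi)$ for a model with $|G(\varphi)|\ge3$.
\end{proposition}

\begin{proof}
Regard $X(\varphi)$ as a subcontinuum of $F$. It is arcwise connected, and it is hereditarily unicoherent because its subcontinua are subcontinua of $F$. The point $p$ is a ramification point because $|G(\varphi)|\ge3$, and by Lemma~\ref{lem:cantor} it is the only one. So $X(\varphi)$ is a fan, smooth by (F1). An arc in $X(\varphi)$ through $(x,\varphi(x))\in G(\varphi)$ has one of the two forms in Lemma~\ref{lem:cantor}(c) and does not rise above $\varphi(x)$ over $x$, so $(x,\varphi(x))$ is one of its endpoints. A point $(x,t)$ with $0<t<\varphi(x)$ is interior to the segment over $x$, and $p$ is interior to the union of two such segments. This identifies the endpoints and the legs.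

Conversely, let $X$ be a smooth fan, regarded by (F1) as a subcontinuum of $F$. Its vertex is a ramification point of $F$, hence equals $v$. By Lemma~\ref{lem:cantor}(b), $X\cap\ell_c$ is the image of $\{c\}\times[0,\varphi(c)]$ for some $\varphi(c)\in[0,1]$. The region $H(\varphi)$ is the preimage of the closed set $X$ in $2^\omega\times[0,1]$, so $\varphi$ is USC and $X=X(\varphi)$. Three arcs that start at $v$ and meet only in $v$ lie in three different sets $\ell_c$, so $|G(\varphi)|\ge3$.
\end{proof}

When $\varphi(x)>0$ we speak of the \emph{leg over $x$}. Four operations on models will be used.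

\begin{lemma}\label{lem:ops}
Let $(C,\varphi)$ be a model.
\begin{itemize}
\item[(a)] \emph{Restriction.} If $O\subset C$ is nonempty and closed, then $(O,\varphi|_O)$ is a model and $G(\varphi|_O)=G(\varphi)\cap(O\times\mathbb R)$. If $O$ is clopen, this set is clopen in $G(\varphi)$.
\item[(b)] \emph{Trimming.} If $\varphi\not\equiv0$ and $C'=\overline{\{\varphi>0\}}$, then the inclusion induces a homeomorphism $X(\varphi|_{C'})\to X(\varphi)$.
\item[(c)] \emph{Sum.} If $(D,\psi)$ is a model and $\varphi\sqcup\psi$ is the function on $C\sqcup D$ that equals $\varphi$ on $C$ and $\psi$ on $D$, then $(C\sqcup D,\varphi\sqcup\psi)$ is a model and $G(\varphi\sqcup\psi)=G(\varphi)\sqcup G(\psi)$.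
\item[(d)] \emph{Rescaling.} Let $g:C\to[0,\infty)$ be continuous with zero set $Z$. Then $(C,g\varphi)$ is a model, and $\Lambda(x,t)=(x,g(x)t)$ is a homeomorphism of the open subset $\{(x,t):x\notin Z,\ 0<t\le\varphi(x)\}$ of $X(\varphi)$ onto $X(g\varphi)\setminus\{p\}$. It maps $G(\varphi)\setminus(Z\times\mathbb R)$ onto $G(g\varphi)$.
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (c) follow from the definitions. In (b) the induced map is a continuous bijection between compact metrizable spaces. In (d), $g\varphi$ is USC by (U2). The map $\Lambda$ is a homeomorphism of $(C\setminus Z)\times(0,\infty)$ onto itself with inverse $(x,t)\mapsto(x,t/g(x))$, and it turns the conditions $t\le\varphi(x)$ and $t=\varphi(x)$ into $t\le g(x)\varphi(x)$ and $t=g(x)\varphi(x)$. Since $g\varphi=0$ on $Z$, both $X(g\varphi)\setminus\{p\}$ and $G(g\varphi)$ lie in $(C\setminus Z)\times(0,\infty)$.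
\end{proof}

Rescaling is the main tool. With $g=\operatorname{dist}(\cdot,Z)$ for a nonempty closed set $Z$, it deletes the legs over $Z$ and shortens the nearby legs so that they converge to the vertex; the space of remaining endpoints is unchanged. With $g$ a positive constant, it shows that $G(\varphi)$ does not depend on the unit of height.

In a model, cleanness is a condition on the limits of $\varphi$.

\begin{lemma}\label{lem:crit}
Let $(C,\varphi)$ be a model with $|G(\varphi)|\ge3$ and let $\varphi(c)>0$. The leg over $c$ is clean if and only if $x_n\to c$ and $\varphi(x_n)\to t>0$ imply $t=\varphi(c)$. In particular the leg over $c$ is clean if $\varphi$ is continuous at $c$.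
\end{lemma}

\begin{proof}
A point $(c,t)$ with $0<t\le\varphi(c)$ lies in $\overline{G(\varphi)}$ exactly when there are $x_n\to c$ with $\varphi(x_n)\to t$, and any limit $t$ of this kind satisfies $t\le\varphi(c)$ by upper semicontinuity.
\end{proof}

\begin{remark}\label{rem:compact}
Fact (F3) is quickly seen in a model. If $G(\varphi)$ is compact, the projection to $C$ maps it homeomorphically onto the compact set $S=\{\varphi>0\}$, and $\varphi|_S$ is continuous as the composition of the inverse with the second projection. By trimming, $X(\varphi)\cong X(\varphi|_S)$, and $(x,t)\mapsto(x,t/\varphi(x))$ induces a homeomorphism of $X(\varphi|_S)$ onto the cone over $S\cong G(\varphi)$.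
\end{remark}

\section{Countably many isolated endpoints}\label{sec:discrete}

The simplest noncompact endpoint set is the countably infinite discrete space. Both constructions are already visible there.

\begin{example}\label{ex:seq}
Let $S=\{0\}\cup\{1/n:n\in\mathbb N\}$. Define $\varphi_1(1/n)=1/n$, $\varphi_1(0)=0$, and $\varphi_2(1/n)=\frac12$, $\varphi_2(0)=1$. Both functions are USC. Both graphs $G(\varphi_i)$ are countably infinite and discrete: the points $1/n$ are isolated in $S$, and $(0,1)$ is the only point of $G(\varphi_2)$ above height $\frac12$. All legs of $X(\varphi_1)$ are clean. In $X(\varphi_2)$ the endpoints $(1/n,\frac12)$ converge to the midpoint of the leg over $0$, which is therefore not clean.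
\end{example}

The passage from $\varphi_1$ to $\varphi_2$ shows how a leg is spoiled at no cost. A sequence of endpoints with no limit in $E$ may be made to converge to the midpoint of a leg rather than to the vertex, and the topology of $E$ does not notice. For a general $E$ we have no control over the clean legs that are present at the start, so spoiling one leg proves nothing; we must spoil all of them, including the legs of the endpoints that do the spoiling. This calls for a tree.

\begin{example}\label{ex:tree}
For $x\in2^\omega$ let $N(x)\in\omega\cup\{\infty\}$ be the number of coordinates of $x$ equal to $1$, and let $\tau(x)=2^{-N(x)}$, with $2^{-\infty}=0$; see Figure~\ref{fig:tree}. The function $\tau$ is USC because $\{\tau\ge2^{-n}\}=\{N\le n\}$ is closed: having at least $n+1$ ones is witnessed by finitely many coordinates. The set $G(\tau)$ is countably infinite. Let $N(x)<\infty$ and let all ones of $x$ occur among the first $m$ coordinates. If $y\neq x$ agrees with $x$ on these coordinates, then $N(y)>N(x)$, so $\tau(y)\le\frac12\tau(x)$. Hence $(x,\tau(x))$ is isolated in $G(\tau)$. On the other hand, let $x^{(j)}$, $j\geq m$, be obtained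 from $x$ by changing coordinate $j$ to $1$. Then $x^{(j)}\to x$ and $\tau(x^{(j)})=\frac12\tau(x)$, so the leg over $x$ is not clean. Thus $X(\tau)$ has a countably infinite discrete endpoint set and no clean leg.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[gray] (0,0) -- (10,0);
\draw[thick] (0,0) -- (0,3.2);
\fill (0,3.2) circle (1.3pt);
\foreach \x in {0,...,5} {
  \draw ({5.5*pow(0.45,\x)},0) -- +(0,1.6);
  \fill ({5.5*pow(0.45,\x)},1.6) circle (1pt);
  \foreach \y in {1,...,6} {
    \ifnum\y>\x\relax
      \draw ({5.5*(pow(0.45,\x)+pow(0.45,\y))},0) -- +(0,0.8);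
      \foreach \z in {2,...,6} {
        \ifnum\z>\y\relax
          \draw[very thin] ({5.5*(pow(0.45,\x)+pow(0.45,\y)+pow(0.45,\z))},0) -- +(0,0.4);
        \fi }
    \fi } }
\node[left] at (0,3.2) {$1$};
\node[left] at (0,1.6) {$1/2$};
\node[left] at (0,0.8) {$1/4$};
\end{tikzpicture}
\caption{Part of the region under $\tau(x)=2^{-N(x)}$ on the Cantor set, where $N(x)$ is the number of ones in $x$. Collapsing the base to a point gives a smooth fan. Every top point is isolated among the top points, while the midpoint of every vertical segment is a limit of top points of segments of half the height.}\label{fig:tree}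
\end{figure}

To go back from $X(\tau)$ to a fan with a clean leg, let $\mathbf 0$ be the zero sequence. No endpoint has height strictly between $\frac12$ and $1$, and $(\mathbf 0,1)$ is the only endpoint above this gap. Delete the leg over $\mathbf 0$ by rescaling with $g=\operatorname{dist}(\cdot,\mathbf 0)$, and add one new leg over an extra isolated point of the base. By Lemma~\ref{lem:ops}(c),(d) the endpoint set is unchanged up to homeomorphism, and the new leg is clean. Section~\ref{sec:clean} does this in general, with a compact set of legs in place of one leg. Section~\ref{sec:unclean} generalizes Example~\ref{ex:tree}, with clopen pieces of $E$ in place of isolated points.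

\section{Detaching legs to obtain a clean one}\label{sec:clean}

\begin{proof}[Proof of Proposition~\ref{prop:clean}]
Let $X=X(\varphi)$ for a model $(C,\varphi)$ and put $E=G(\varphi)=E(X)$; recall that $|E|\ge3$.

\emph{Step 1: a gap in the heights.} The open set $X\setminus\overline E$ is nonempty by hypothesis, and $X$ has no isolated point, so $X\setminus\overline E$ contains a point $(c_0,s)\ne p$. It is not an endpoint, so $0<s<\varphi(c_0)$. Choose a clopen $O'\ni c_0$ in $C$ and $0<\varepsilon<s$ such that $O'\times(s-\varepsilon,s+\varepsilon)$ misses $E$. Thus no $x\in O'$ has $\varphi(x)\in(s-\varepsilon,s+\varepsilon)$, and we may put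
\[
O=\{x\in O':\varphi(x)\ge s\}=\{x\in O':\varphi(x)>s-\varepsilon\}.
\]
The set $O$ contains $c_0$, and the first description shows that it is closed in $C$. It need not be open in $C$, because shorter legs may accumulate on the legs over $O$. The endpoints over $O$, however, form the set
\[
A=G(\varphi|_O)=E\cap\bigl(O'\times[s,\infty)\bigr)=E\cap\bigl(O'\times(s-\varepsilon,\infty)\bigr),
\]
which is closed in $E$ by the first description and open in $E$ by the second. Hence $E\cong(E\setminus A)\sqcup A$.

\emph{Step 2: detaching.} A leg over a point of $O$ can fail to be clean because of endpoints outside $A$, which accumulate below the gap, or because of endpoints in $A$. We remove the first cause by moving the legs over $O$ away from all others. Let $g=\operatorname{dist}(\cdot,O)$, let $O^*$ be a copy of $O$ disjoint from $C$, and let $\varphi^*$ be the copy of $\varphi|_O$ on $O^*$. Put $\varphi'=g\varphi\sqcup\varphi^*$ on $C\sqcup O^*$. By Lemma~\ref{lem:ops}(d), $G(g\varphi)\cong E\setminus(O\times\mathbb R)=E\setminus A$, so Lemma~\ref{lem:ops}(c) gives $G(\varphi')\cong(E\setminus A)\sqcup A\cong E$. By Proposition~\ref{prop:model}, $X'=X(\varphi')$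 is a smooth fan with $E(X')\cong E$.

\emph{Step 3: choosing the leg.} The second cause is avoided by a good choice of leg. By (U3) the function $\varphi^*$ on the nonempty compact space $O^*$ has a point of continuity $c$. Here the gap is used again: $\varphi^*\ge s$ everywhere on $O^*$, so $\varphi^*(c)>0$ and there is a leg over $c$. Since $O^*$ is open in $C\sqcup O^*$, the function $\varphi'$ is continuous at $c$, and the leg over $c$ is clean by Lemma~\ref{lem:crit}.
\end{proof}

Not every point of $O^*$ will do in Step~3: for the function $\varphi_2$ of Example~\ref{ex:seq} with $s=\frac14$ and $O'=S$ we get $O=S$, and the leg over the copy of $0$ is still not clean.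

\section{A tree of pieces with no clean leg}\label{sec:unclean}

Throughout this section $X=X(\varphi)$ for a model $(C,\varphi)$, and $E=G(\varphi)$ is noncompact. To imitate Example~\ref{ex:tree} we need infinitely many clopen pieces of $E$ that can be rearranged freely, so $E$ must be their topological sum. A compact space is not the sum of infinitely many nonempty spaces; the next lemma is the only place where noncompactness is used.

\begin{lemma}\label{lem:split}
The space $E$ is homeomorphic to a topological sum $\bigsqcup_{i}G(\varphi_i)$ over a countably infinite index set, where each $(C_i,\varphi_i)$ is a model with $\max\varphi_i=1$.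
\end{lemma}

\begin{proof}
Since $E$ is a noncompact metrizable space, it contains a sequence $(c_n,\varphi(c_n))$, $n\in\mathbb N$, with no subsequence converging in $E$. Passing to a subsequence, we may assume that it converges to a point $(c,s)$ of the compact set $H(\varphi)$. Then $s\le\varphi(c)$ and $(c,s)\notin E$, so
\begin{equation}\label{eq:escape}
s<\varphi(c)\qquad\text{or}\qquad s=\varphi(c)=0.
\end{equation}
If $c_n=c$ for infinitely many $n$, there is a constant subsequence, which converges in $E$. So $c_n\neq c$ for large $n$, and since $c_n\to c$ we may assume that the $c_n$ are distinct and different from $c$.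

Disjoint clopen neighborhoods $U_n$ of the $c_n$ cut clopen pieces out of $E$, but endpoints taken from different pieces might converge to the endpoint over $c$. To prevent this we bound the heights on $U_n$. Choose recursively clopen sets $U_n\ni c_n$ such that $U_n$ misses $U_1,\dots,U_{n-1}$ and the closed set $\{c\}\cup\{c_m:m\ne n\}$, and such that
\[
\operatorname{diam}U_n<1/n,\qquad \varphi<\varphi(c_n)+1/n\ \text{ on }U_n .
\]
The last condition can be met because $\varphi$ is USC. Put $B_n=G(\varphi|_{U_n})$, a nonempty clopen subset of $E$, and $U=\bigcup_nU_n$, an open subset of $C$ that misses $c$.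

We claim that $\bigcup_nB_n$ is closed in $E$. Let $(x_j,\varphi(x_j))\to(x,\varphi(x))\in E$ with $x_j\in U_{n_j}$. If some $n$ equals $n_j$ for infinitely many $j$, then $x\in U_n$, because $U_n$ is closed, and the limit lies in $B_n$. Otherwise $n_j\to\infty$. Then $\operatorname{dist}(x_j,c_{n_j})<1/n_j$ gives $x=c$, and
\[
0<\varphi(c)=\lim_j\varphi(x_j)\le\lim_j\bigl(\varphi(c_{n_j})+1/n_j\bigr)=s,
\]
which contradicts both alternatives in \eqref{eq:escape}.

Hence $B_0=E\setminus\bigcup_{n\ge1}B_n=G(\varphi|_{C\setminus U})$ is open in $E$, and $C\setminus U$ is closed and nonempty. The open sets $B_0,B_1,\dots$ partition $E$, so $E$ is their topological sum; omit $B_0$ if it is empty. Each remaining piece is $G(\psi)$ for a model with $\psi\not\equiv0$. Dividing $\psi$ by its maximum, which exists by (U1), does not change $G(\psi)$ up to homeomorphism.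
\end{proof}

Let $T=\omega^{<\omega}$ be the set of finite sequences in $\omega$, including the empty sequence $\emptyset$. For $s,t\in T$ we write $|s|$ for the length of $s$, $s^\frown k$ for $s$ extended by $k\in\omega$, and $s\subseteq t$ if $s$ is an initial segment of $t$. In Example~\ref{ex:tree} every node of the tree carries one leg, and all children of the node converge to the midpoint of that leg. Now the node $s$ carries a whole piece, with possibly uncountably many legs, and its countably many children must approach the midpoints of all of them. So the $k$-th child is placed near the $k$-th term of a sequence whose endpoints are dense in the piece, and it is scaled to half the height found there.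

\begin{proof}[Proof of Proposition~\ref{prop:unclean}]
By Lemma~\ref{lem:split}, and because $T$ is countably infinite, $E\cong\bigsqcup_{s\in T}G(\varphi_s)$ with models $(C_s,\varphi_s)$ and $\max\varphi_s=1$.

\emph{Heights.} Each $G(\varphi_s)$ is a nonempty separable metrizable space. Choose a sequence $(y^s_k)_{k\in\omega}$ in $\{\varphi_s>0\}$ such that $\{(y^s_k,\varphi_s(y^s_k)):k\in\omega\}$ is dense in $G(\varphi_s)$ and every term is repeated for infinitely many $k$. Define
\[
h_\emptyset=1,\qquad h_{s^\frown k}=\tfrac12\,h_s\,\varphi_s(y^s_k).
\]
Then $0<h_{s^\frown k}\le\frac12h_s$, so $h_t\le h_s$ for $s\subseteq t$ and $h_s\le2^{-|s|}$.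

\emph{Positions.} Let $K=2^\omega$. We choose recursively nonempty clopen sets $O_s\subset K$ and embeddings $\iota_s:C_s\to O_s$ whose images $D_s$ are closed and nowhere dense in $K$. Start with $O_\emptyset=K$. Given $O_s$, identify it with $2^\omega\times2^\omega$ and embed $C_s$ in $2^\omega\times\{\mathbf 0\}$, a closed nowhere dense set; the image is compact. Then for $k=0,1,2,\dots$ choose a nonempty clopen set
\[
O_{s^\frown k}\subset O_s\setminus\Bigl(D_s\cup\bigcup_{j<k}O_{s^\frown j}\Bigr)
\]
inside the ball of radius $2^{-k}$ about $\iota_s(y^s_k)$. This is possible: the point $\iota_s(y^s_k)\in D_s$ lies in the open set $O_s\setminus\bigcup_{j<k}O_{s^\frown j}$, so this set meets the ball in a nonempty open set, which stays nonempty and open after $D_s$ is removed.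

By construction $O_t\subset O_s$ if $s\subseteq t$. If $s,t$ are incomparable, they extend $u^\frown j$ and $u^\frown k$ for some $u$ and $j\ne k$, so $O_s\cap O_t=\emptyset$. Moreover,
\begin{equation}\label{eq:meet}
D_t\cap O_s\ne\emptyset\ \Longrightarrow\ s\subseteq t .
\end{equation}
Indeed, if $s,t$ are incomparable, then $D_t\subset O_t$ misses $O_s$; and if $t$ is a proper initial segment of $s$, then $O_s\subset O_{t^\frown k}$ for some $k$, and $O_{t^\frown k}$ misses $D_t$. If $D_s\cap D_t\neq\emptyset$, then \eqref{eq:meet} applied twice gives $s=t$. So the sets $D_s$ are pairwise disjoint, and we may define $\psi:K\to[0,1]$ by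
\[
\psi(\iota_s(y))=h_s\varphi_s(y)\quad(s\in T,\ y\in C_s),\qquad \psi=0\ \text{ off }\textstyle\bigcup_sD_s .
\]
On $D_t$ we have $\psi\le h_t$, so \eqref{eq:meet} gives
\begin{equation}\label{eq:bound}
\psi\le h_s\ \text{ on }O_s .
\end{equation}

\emph{Behavior of $\psi$ along a convergent sequence.} Let $x_n\to x$ in $K$. The set $T_x=\{s:x\in O_s\}$ contains $\emptyset$, is closed under initial segments, and is linearly ordered by $\subseteq$.

Suppose first that $T_x$ is infinite. If $x\in D_t$, then \eqref{eq:meet} would make every element of $T_x$ an initial segment of $t$; so $x\notin\bigcup_tD_t$ and $\psi(x)=0$. For each $s\in T_x$ we have $x_n\in O_s$ for large $n$, hence $\limsup_n\psi(x_n)\le2^{-|s|}$ by \eqref{eq:bound}. Since $|s|$ is unbounded on $T_x$, we get $\psi(x_n)\to0=\psi(x)$.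

Suppose now that $T_x$ is finite with largest element $s$, so that $x\in O_s\setminus\bigcup_kO_{s^\frown k}$. For large $n$ the point $x_n$ lies in $O_s$ and is of one of three types. We treat the terms of each type that occurs infinitely often as a subsequence, again denoted $(x_n)$.
\begin{itemize}
\item[(1)] $x_n\in D_s$. Then $x\in D_s$, since $D_s$ is closed, and $\limsup_n\psi(x_n)\le\psi(x)$, since $\iota_s$ is an embedding and $\varphi_s$ is USC.
\item[(2)] $x_n\in O_s\setminus\bigl(D_s\cup\bigcup_kO_{s^\frown k}\bigr)$. If $x_n\in D_t$, then $s\subseteq t$ by \eqref{eq:meet}, so $t=s$ or $D_t\subset O_{s^\frown k}$ for some $k$; both are excluded. Hence $\psi(x_n)=0$.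
\item[(3)] $x_n\in O_{s^\frown k_n}$. Each $O_{s^\frown k}$ is closed and misses $x$, so it contains only finitely many $x_n$, and $k_n\to\infty$. From $\operatorname{dist}(x_n,\iota_s(y^s_{k_n}))<2^{-k_n}$ we get $\iota_s(y^s_{k_n})\to x$. Thus $x=\iota_s(y)$ for some $y\in C_s$ with $y^s_{k_n}\to y$, and by \eqref{eq:bound}
\[
\limsup_n\psi(x_n)\le\limsup_n\tfrac12h_s\varphi_s(y^s_{k_n})\le\tfrac12h_s\varphi_s(y)=\tfrac12\psi(x).
\]
\end{itemize}
In all cases $\limsup_n\psi(x_n)\le\psi(x)$. So $\psi$ is USC and $(K,\psi)$ is a model.

\emph{The endpoint set.} Put $P_s=G(\psi)\cap(D_s\times\mathbb R)$. The sets $P_s$ partition $G(\psi)$, and $(y,t)\mapsto(\iota_s(y),h_st)$ maps $G(\varphi_s)$ homeomorphically onto $P_s$. Each $P_s$ is open in $G(\psi)$. To see this, let $(x_n,\psi(x_n))\to(x,\psi(x))\in P_s$. Since $x\in D_s$, \eqref{eq:meet} shows that $s$ is the largest element of $T_x$. Since $\psi(x_n)\to\psi(x)>0$, types (2) and (3) occur only finitely often, so $x_n\in D_s$ for large $n$. Therefore $G(\psi)\cong\bigsqcup_sG(\varphi_s)\cong E$, and $X''=X(\psi)$ is a smooth fan with $E(X'')\cong E$ by Proposition~\ref{prop:model}.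

\emph{No leg is clean.} Let $\psi(c)>0$, say $c=\iota_s(y)$ with $\varphi_s(y)>0$. By density, and because every term of $(y^s_k)$ is repeated infinitely often, there are $k_j\to\infty$ with $(y^s_{k_j},\varphi_s(y^s_{k_j}))\to(y,\varphi_s(y))$. Since $\max\varphi_{s^\frown k_j}=1$, there is $x_j\in D_{s^\frown k_j}\subset O_{s^\frown k_j}$ with
\[
\psi(x_j)=h_{s^\frown k_j}=\tfrac12h_s\varphi_s(y^s_{k_j})\longrightarrow\tfrac12h_s\varphi_s(y)=\tfrac12\psi(c).
\]
Also $\operatorname{dist}(x_j,\iota_s(y^s_{k_j}))<2^{-k_j}$, so $x_j\to c$. By Lemma~\ref{lem:crit} the leg over $c$ is not clean.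
\end{proof}

\begin{remark}
The factor $\frac12$ works in two directions. Being positive, it keeps the limit $(c,\frac12\psi(c))$ away from the vertex. Being less than $1$, it keeps the limit away from the endpoint over $c$; with the factor $1$ the endpoints over the $x_j$ would converge to $(c,\psi(c))$, and $P_s$ would not be open. The repetition of terms is needed when $(y,\varphi_s(y))$ is isolated in $G(\varphi_s)$, as in Example~\ref{ex:tree}, where every piece is a single point.
\end{remark}

\section{Moving endpoints of the Lelek fan}\label{sec:moving}

One of the two fans in Theorem~\ref{thm:two} is obtained by attaching an arc to the Lelek fan at an endpoint. To know that the result does not depend on the endpoint, we need homeomorphisms that move endpoints to endpoints.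

\begin{proposition}\label{prop:trans}
Let $X$ and $Y$ be smooth fans whose endpoint sets are dense, and let $a\in E(X)$, $b\in E(Y)$. Then there is a homeomorphism $X\to Y$ that maps $a$ to $b$.
\end{proposition}

Write $X=X(\varphi)$ and $Y=X(\psi)$ with models $(C,\varphi)$ and $(D,\psi)$, and let $a=(c,\varphi(c))$, $b=(d,\psi(d))$. By trimming we assume that $\{\varphi>0\}$ is dense in $C$ and $\{\psi>0\}$ is dense in $D$. For a nonempty clopen subset $U$ of $C$ or of $D$, let $M(U)$ be the maximum of $\varphi$ or of $\psi$ on $U$. Because of the trimming, $M(U)>0$.

We look for a homeomorphism $h:C\to D$ with $h(c)=d$ and a continuous $\alpha:C\to(0,\infty)$ with $\psi\circ h=\alpha\varphi$; then $(x,t)\mapsto(h(x),\alpha(x)t)$ does what is required. The map $h$ will come from matching finer and finer clopen partitions of $C$ and $D$, back and forth. The functions $\varphi$ and $\psi$ are not continuous, so their values cannot be matched directly. But $\varphi(x)$ is the limit of $M(U)$ as $U$ shrinks to $x$, so it suffices that the ratios $M(V)/M(U)$ of matched pieces converge uniformly. Density of endpoints supplies pieces with prescribed maxima.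

\begin{lemma}\label{lem:pieces}
Let $V\subset D$ be clopen, $z\in V$, $\eta>0$ and $0<s_1,\dots,s_k<\psi(z)$. Then there are pairwise disjoint nonempty clopen sets $V_1,\dots,V_k\subset V\setminus\{z\}$ with $|\log(M(V_i)/s_i)|<\eta$. The same holds in $C$.
\end{lemma}

\begin{proof}
The point $(z,s_i)$ lies in $Y=\overline{G(\psi)}$, so there are $w_n\to z$ with $\psi(w_n)\to s_i$, and $w_n\ne z$ for large $n$ because $s_i<\psi(z)$. Such a sequence has infinitely many distinct terms, so we can pick distinct points $y_1,\dots,y_k\in V\setminus\{z\}$ with $e^{-\eta}s_i<\psi(y_i)<e^{\eta}s_i$. Take pairwise disjoint clopen sets $V_i\ni y_i$ inside the open sets $(V\setminus\{z\})\cap\{\psi<e^\eta s_i\}$. The maximum $M(V_i)$ is attained, so $e^{-\eta}s_i<\psi(y_i)\le M(V_i)<e^\eta s_i$.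
\end{proof}

The lemma produces only heights below $\psi(z)$, so a matched piece $V$ should be subdivided around a point $z$ at which $\psi$ is close to $M(V)$. We cannot always take a point where the maximum is attained, because $c$ and $d$ must stay matched and need not be such points. So each piece carries an \emph{anchor} that is nearly highest, with an error that improves as the pieces shrink. For $\varepsilon>0$, an \emph{$\varepsilon$-link} is a quadruple $(U,x,V,z)$, where $U\subset C$ and $V\subset D$ are clopen, $x\in U$, $z\in V$, and
\[
M(U)\le e^\varepsilon\varphi(x),\qquad M(V)\le e^\varepsilon\psi(z).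
\]
Then $\varphi(x),\psi(z)>0$. The \emph{ratio} of the link is $\rho=\psi(z)/\varphi(x)$. Since also $\varphi(x)\le M(U)$ and $\psi(z)\le M(V)$,
\begin{equation}\label{eq:ratio}
e^{-\varepsilon}\rho\,M(U)\le M(V)\le e^{\varepsilon}\rho\,M(U).
\end{equation}

\begin{lemma}\label{lem:refine}
Let $0<\varepsilon'\le\varepsilon$ and $\delta>0$, and let $(U,x,V,z)$ be an $\varepsilon$-link with ratio $\rho$. Then there are $\varepsilon$-links $(U_i,x_i,V_i,z_i)$, $0\le i\le k$, with ratios $\rho_i$, such that the $U_i$ partition $U$, the $V_i$ partition $V$, $x_0=x$, $z_0=z$, and for all $i$: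
\begin{itemize}
\item[(i)] $|\log\rho_i-\log\rho|\le3\varepsilon$;
\item[(ii)] $\operatorname{diam}U_i<\delta$ and $M(U_i)\le e^{\varepsilon'}\varphi(x_i)$;
\item[(iii)] $M(V_i)/\psi(z_i)\le M(V)/\psi(z)$.
\end{itemize}
The same holds with the roles of $(C,\varphi)$ and $(D,\psi)$ interchanged.
\end{lemma}

\begin{proof}
Let $U_0$ be a clopen neighborhood of $x$ of diameter less than $\delta$ inside the open set $U\cap\{\varphi<e^{\varepsilon'}\varphi(x)\}$. Partition the compact open set $U\setminus U_0$ into nonempty clopen sets $U_1,\dots,U_k$ of diameter less than $\delta$, with $k=0$ if $U_0=U$. For $i\ge1$ put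
\[
s_i=e^{-2\varepsilon}\rho\,M(U_i)\le e^{-2\varepsilon}\rho\,e^{\varepsilon}\varphi(x)=e^{-\varepsilon}\psi(z)<\psi(z).
\]
Lemma~\ref{lem:pieces} with $\eta=\varepsilon$ gives $V_1,\dots,V_k\subset V\setminus\{z\}$; let $V_0=V\setminus\bigcup_{i\ge1}V_i$, a clopen set containing $z$. Put $x_0=x$, $z_0=z$, and for $i\ge1$ choose $x_i\in U_i$, $z_i\in V_i$ with $\varphi(x_i)=M(U_i)$ and $\psi(z_i)=M(V_i)$.

Then (ii) holds. For $i=0$, (iii) follows from $V_0\subset V$, and $\rho_0=\rho$. For $i\ge1$, the left side of (iii) is $1$, and $\rho_i=M(V_i)/M(U_i)=e^{-2\varepsilon}\rho\cdot M(V_i)/s_i$, which gives (i). By (ii), (iii) and $\varepsilon'\le\varepsilon$, all new quadruples are $\varepsilon$-links. Interchanging the roles inverts all ratios, which leaves (i) unchanged.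
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:trans}]
Choose $\varepsilon_0>0$ such that $(C,c,D,d)$ is an $\varepsilon_0$-link, and put $\varepsilon_n=2^{-n}\varepsilon_0$. We construct finite families $\mathcal L_n$ of $\varepsilon_n$-links whose first sets partition $C$ and whose second sets partition $D$, starting with $\mathcal L_0=\{(C,c,D,d)\}$. Given $\mathcal L_n$, apply Lemma~\ref{lem:refine} with $\varepsilon=\varepsilon_n$, $\varepsilon'=\varepsilon_{n+1}$, $\delta=2^{-n}$ to every link in $\mathcal L_n$. Then apply the version with interchanged roles, with the same constants, to every resulting $\varepsilon_n$-link, and let $\mathcal L_{n+1}$ be the outcome. Let $(U,x,V,z)\in\mathcal L_{n+1}$. Property (ii) of the second application gives $\operatorname{diam}V<2^{-n}$ and $M(V)\le e^{\varepsilon_{n+1}}\psi(z)$. Property (ii) of the first application gives the corresponding bounds for the first set of the intermediate link; the diameter bound passes to the subset $U$, and $M(U)\le e^{\varepsilon_{n+1}}\varphi(x)$ by property (iii) of the second application. So $\mathcal L_{n+1}$ consists of $\varepsilon_{n+1}$-links. By (i), the logarithm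 of the ratio of a link in $\mathcal L_{n+1}$ differs by at most $6\varepsilon_n$ from that of the link in $\mathcal L_n$ from which it descends. Since $x_0=x$ and $z_0=z$ in each refinement, every $\mathcal L_n$ contains a link with anchors $c$ and $d$.

For $x\in C$ let $U^n(x)\ni x$ and $V^n(x)$ be the two sets of the link in $\mathcal L_n$ whose first set contains $x$, and let $\alpha_n(x)$ be its ratio. The compact sets $V^n(x)$ are nonempty and decreasing, with diameters tending to $0$; let $h(x)$ be their common point. The map $h$ sends $U^n(x)$ into $V^n(x)$, so it is continuous. The symmetric construction gives a continuous map $D\to C$, which is inverse to $h$ because both maps respect all matched pairs. Thus $h$ is a homeomorphism, and $h(c)=d$ because $d\in V^n(c)$ for all $n$.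

Each $\alpha_n$ is locally constant, and $|\log\alpha_{n+1}-\log\alpha_n|\le6\varepsilon_n$ with $\sum_n\varepsilon_n<\infty$. So $\log\alpha_n$ converges uniformly, and $\alpha=\lim_n\alpha_n:C\to(0,\infty)$ is continuous. We have $M(U^n(x))\ge\varphi(x)$, and $\limsup_nM(U^n(x))\le\varphi(x)$ because $\varphi$ is USC and points of $U^n(x)$ where the maximum is attained converge to $x$. Hence $M(U^n(x))\to\varphi(x)$, and for the same reason $M(V^n(x))\to\psi(h(x))$. Letting $n\to\infty$ in \eqref{eq:ratio} gives $\psi(h(x))=\alpha(x)\varphi(x)$.

The map $(x,t)\mapsto(h(x),\alpha(x)t)$ is a homeomorphism of $C\times[0,\infty)$ onto $D\times[0,\infty)$ that carries $H(\varphi)$ onto $H(\psi)$ and $C\times\{0\}$ onto $D\times\{0\}$. It induces a homeomorphism $X\to Y$, which sends $(c,\varphi(c))$ to $(d,\psi(d))$.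
\end{proof}

Density of the endpoints enters only through Lemma~\ref{lem:pieces}. Without it the proposition fails even for $X=Y$: in the cone over $\{0\}\cup\{1/n:n\in\mathbb N\}$ one endpoint is a limit of endpoints and the others are not.

\section{Complete Erd\H{o}s space plus a point}\label{sec:two}

An isolated endpoint $q$ lies above everything near its leg, so the top part of the leg is a free arc. The plan is to cut this arc off at the highest level $m$ reached by nearby legs, to recognize what remains as the Lelek fan, and to see where the arc was attached. We first record how such an arc is glued.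

Let $\varphi_1$ and $\varphi$ be USC functions on $C$ that agree off a point $c$, with $\varphi_1(c)<\varphi(c)$. Then $X(\varphi_1)$ is a compact subspace of $X(\varphi)$, and $X(\varphi)=X(\varphi_1)\cup J$, where the arc $J$ is the image of $\{c\}\times[\varphi_1(c),\varphi(c)]$. It meets $X(\varphi_1)$ only in its endpoint $r=(c,\varphi_1(c))$, and $r=p$ if $\varphi_1(c)=0$. We say that $X(\varphi)$ arises from $X(\varphi_1)$ by \emph{attaching an arc at $r$}. If $\widetilde X$ arises from $\widetilde X_1$ by attaching an arc $\widetilde J$ at $\widetilde r$, then any homeomorphism $X(\varphi_1)\to\widetilde X_1$ with $r\mapsto\widetilde r$ extends to a homeomorphism $X(\varphi)\to\widetilde X$: paste it with a homeomorphism $J\to\widetilde J$ that sends $r$ to $\widetilde r$.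

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Write the Lelek fan as $L=X(\lambda)$ for a model $(D,\lambda)$, so $G(\lambda)\cong\mathfrak{E}_c$ is dense in $L$.

\emph{The fan $X_{\mathrm I}$.} Extend $\lambda$ to $D\sqcup\{*\}$ by giving $*$ the value $1$, and let $X_{\mathrm I}$ be the resulting fan. It arises from $L$ by attaching an arc at $p$. By Lemma~\ref{lem:ops}(c), $E(X_{\mathrm I})\cong\mathfrak{E}_c\sqcup\{\mathrm{pt}\}$. The leg over the isolated point $*$ is clean by Lemma~\ref{lem:crit}.

\emph{The fan $X_{\mathrm{II}}$.} Fix $d\in D$ with $\lambda(d)>0$ and let $b=(d,\lambda(d))$. Let $\lambda^+$ equal $\lambda$ off $d$ and $\lambda(d)+1$ at $d$. Each set $\{\lambda^+\ge a\}$ is $\{\lambda\ge a\}$ or $\{\lambda\ge a\}\cup\{d\}$, so $\lambda^+$ is USC. The fan $X_{\mathrm{II}}=X(\lambda^+)$ arises from $L$ by attaching an arc at the endpoint $b$. Its new endpoint $q=(d,\lambda(d)+1)$ is isolated in $G(\lambda^+)$, since $\lambda<\lambda(d)+\frac12$ on a neighborhood of $d$. Hence $E(X_{\mathrm{II}})\cong(E(L)\setminus\{b\})\sqcup\{q\}$.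

One endpoint of $L$ has been lost, and we must check that this does not change the space. Let $g=\operatorname{dist}(\cdot,d)$ and let $W$ be the complement in $L$ of the leg over $d$. The set $W$ is open, so $E(L)\cap W=E(L)\setminus\{b\}$ is dense in $W$. By Lemma~\ref{lem:ops}(d), $\Lambda$ maps $W$ homeomorphically onto $X(g\lambda)\setminus\{p\}$ and $E(L)\setminus\{b\}$ onto $G(g\lambda)$. So $G(g\lambda)$ is infinite, $X(g\lambda)$ is a smooth fan, and its endpoints are dense in $X(g\lambda)\setminus\{p\}$, which is dense in $X(g\lambda)$. By (F2), $E(L)\setminus\{b\}\cong G(g\lambda)\cong\mathfrak{E}_c$, and $E(X_{\mathrm{II}})\cong\mathfrak{E}_c\sqcup\{\mathrm{pt}\}$.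

The set $E(L)\setminus\{b\}$ is dense in $L$: if $N\subset L$ is open and nonempty, so is $N\setminus\{b\}$, because $L$ has no isolated point, and it meets $E(L)$. Thus $L\subset\overline{E(X_{\mathrm{II}})}$. Every leg of $X_{\mathrm{II}}$ contains a leg of $L$, whose midpoint shows that the leg of $X_{\mathrm{II}}$ is not clean. So $X_{\mathrm{II}}$ has no clean leg, and $X_{\mathrm I}\not\cong X_{\mathrm{II}}$.

\emph{There are no others.} Let $X=X(\varphi)$, for a model $(C,\varphi)$, be a smooth fan with $E(X)=E_1\cup\{q\}$, where $q=(c,\varphi(c))$ is isolated in $E(X)$ and $E_1=E(X)\setminus\{q\}\cong\mathfrak{E}_c$. Let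
\[
m=\limsup_{x\to c,\ x\ne c}\varphi(x),
\]
with $m=0$ if $c$ is isolated in $C$. If $m>0$, fix $c_n\to c$ with $c_n\ne c$ and $0<\varphi(c_n)\to m$. Upper semicontinuity gives $m\le\varphi(c)$, and equality would make $q$ the limit of the endpoints $(c_n,\varphi(c_n))\neq q$. So $m<\varphi(c)$. Let $\varphi_1$ equal $\varphi$ off $c$ and $m$ at $c$. It is USC at $c$ by the choice of $m$, and at any other point because it agrees with $\varphi$ on the open set $C\setminus\{c\}$. Since $G(\varphi_1)\supset E_1$ is infinite, $X(\varphi_1)$ is a smooth fan, and $X$ arises from it by attaching an arc at $r=(c,m)$.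

We claim that $E_1$ is dense in $X(\varphi_1)$. The hypothesis $E_1\cong\mathfrak{E}_c$ can be used through (F2) only for a fan whose endpoint set is exactly a copy of $E_1$, so we delete the leg over $c$. Let $g=\operatorname{dist}(\cdot,c)$ and $W=\{(x,t):x\ne c,\ 0<t\le\varphi(x)\}$. By Lemma~\ref{lem:ops}(d), $\Lambda$ maps $W$ homeomorphically onto $X(g\varphi)\setminus\{p\}$ and $E_1$ onto $G(g\varphi)$. So $X(g\varphi)$ is a smooth fan with endpoint set homeomorphic to $\mathfrak{E}_c$. By (F2) it is the Lelek fan, its endpoints are dense, and therefore $E_1$ is dense in $W$. It remains to see that $W$ is dense in $X(\varphi_1)$. The vertex $p$ is a limit of points on any one leg over a point $x\neq c$. The other points of $X(\varphi_1)\setminus W$ have the form $(c,t)$ with $0<t\le m$, and such a point is the limit of the points $(c_n,t\varphi(c_n)/m)\in W$. This proves the claim.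

Thus the smooth fan $X(\varphi_1)$ has a dense set of endpoints, and $X(\varphi_1)\cong L$ by (F2). If $m=0$, then $r=p$; any homeomorphism $X(\varphi_1)\to L$ preserves the vertex and extends to a homeomorphism $X\to X_{\mathrm I}$. If $m>0$, then $r=(c,\varphi_1(c))$ is an endpoint of $X(\varphi_1)$. Proposition~\ref{prop:trans} gives a homeomorphism $X(\varphi_1)\to L$ with $r\mapsto b$, which extends to a homeomorphism $X\to X_{\mathrm{II}}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BO} W. Bula and L. Oversteegen, Proc. AMS 108 (1990).

\bibitem{JJC} J. J. Charatonik, \emph{On fans}, Dissertationes Math. 54 (1967).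

\bibitem{WJC} W. J. Charatonik, Houston J. Math. 15 (1989).

\bibitem{Eb} C. Eberhart, \emph{A note on smooth fans}, Colloq. Math. 20 (1969).

\bibitem{HH} Rodrigo Hern\'andez-Guti\'errez and Logan C. Hoehn, \emph{Smooth fans that are endpoint rigid}, arXiv:2206.12776 (2022).

\bibitem{KOT} Kawamura, Oversteegen and Tymchatyn, Fund. Math. 150 (1996).

\end{thebibliography}
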